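\title{Division in free left distributive algebras and pullbacks of elementary embeddings}

\begin{abstract}
Let $\mathcal A$ be the algebra generated under application by elementary embeddings $k_1,\dots,k_n\colon V_\lambda\to V_\lambda$, and suppose that $\mathcal A$ is a free left distributive algebra on these generators. We prove that if $\ell,p\in\mathcal A$ and $p=\ell q$ for some nontrivial elementary embedding $q\colon V_\lambda\to V_\lambda$, then $q\in\mathcal A$. This confirms a conjecture posed in a paper of Cramer, Ho, Miller Edwards and Trang. The proof is algebraic: in a free left distributive algebra on any nonempty set, $\ell$ divides $p$ if and only if $\ell p=(\ell\ell)p$.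
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Application and pullback}
Let $\lambda$ be a limit ordinal and let $V_\alpha$ denote the levels of the cumulative hierarchy. A map $j\colon V_\lambda\to V_\lambda$ is an \emph{elementary embedding} if for every formula $\varphi$ of set theory and all $a_1,\dots,a_r\in V_\lambda$, the structure $(V_\lambda,\in)$ satisfies $\varphi(a_1,\dots,a_r)$ exactly when it satisfies $\varphi(j(a_1),\dots,j(a_r))$; it is \emph{nontrivial} if it is not the identity. Let $\mathcal E_\lambda$ be the set of nontrivial elementary embeddings $V_\lambda\to V_\lambda$. Whenever embeddings are discussed we assume $\mathcal E_\lambda\neq\emptyset$, a rank-to-rank large cardinal hypothesis.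

A subset $A$ of $V_\lambda$ need not be an element of $V_\lambda$, but its pieces $A\cap V_\alpha$ are, so $j\in\mathcal E_\lambda$ extends to
\[
j^+\colon V_{\lambda+1}\to V_{\lambda+1},\qquad j^+(A)=\bigcup_{\alpha<\lambda}j(A\cap V_\alpha).
\]
The map $j^+$ is injective: if $a\in A\setminus B$, then $j(a)\in j^+(A)\setminus j^+(B)$ by elementarity. An embedding $k\in\mathcal E_\lambda$, as a set of pairs, is itself a subset of $V_\lambda$, and the \emph{application} of $j$ to $k$ is $jk=j^+(k)$. We use two standard facts: $jk\in\mathcal E_\lambda$, and application is \emph{left distributive},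
\[
j(kl)=(jk)(jl).
\]
A set with a binary operation satisfying this law is an \emph{LD algebra}.

Application behaves like conjugation. If $a\in V_\lambda$, then $(a,k(a))\in k\cap V_\alpha$ for some $\alpha<\lambda$, so $(j(a),j(k(a)))\in jk$; that is, $(jk)\circ j=j\circ k$. It is natural to ask when this conjugation can be undone. For $\ell,p\in\mathcal E_\lambda$ we say that the \emph{pullback} $\ell^{-1}p$ \emph{exists} if there is $q\in\mathcal E_\lambda$ with $\ell q=p$. Such a $q$ is unique because $\ell^+$ is injective, and $\ell^{-1}p$ denotes it. Since $p\circ\ell=\ell\circ q$, the pullback is given by $q(a)=\ell^{-1}(p(\ell(a)))$. So it is determined by $\ell$ and $p$, but through the inverse of $\ell$, which application does not provide.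

For $k_1,\dots,k_n\in\mathcal E_\lambda$ let $\mathcal A_{k_1,\dots,k_n}$ be the closure of $\{k_1,\dots,k_n\}$ under application. It is \emph{free} if the homomorphism $x_i\mapsto k_i$ from the free LD algebra on $x_1,\dots,x_n$ onto it is an isomorphism. By a theorem of Laver, $\mathcal A_j$ is free for every single $j\in\mathcal E_\lambda$. For one generator it is also known that, for $\ell,p\in\mathcal A_j$, the pullback $\ell^{-1}p$ exists if and only if it exists and lies in $\mathcal A_j$, if and only if $p=\ell c$ for some $c\in\mathcal A_j$. The following conjecture is posed in \cite{CHMT}: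
\begin{quote}
if $\mathcal A_{k_1,\dots,k_n}$ is free, $\ell,p\in\mathcal A_{k_1,\dots,k_n}$, and $\ell^{-1}p$ exists, then $\ell^{-1}p\in\mathcal A_{k_1,\dots,k_n}$.
\end{quote}
We prove it, and we characterize the existence of the pullback by an equation.

\begin{theorem}\label{thm:A}
Let $\mathcal A=\mathcal A_{k_1,\dots,k_n}\subseteq\mathcal E_\lambda$ be free on $k_1,\dots,k_n$ and let $\ell,p\in\mathcal A$. The following are equivalent:
\begin{enumerate}
\item[(1)] $\ell^{-1}p$ exists;
\item[(2)] $\ell^{-1}p$ exists and lies in $\mathcal A$;
\item[(3)] $p=\ell c$ for some $c\in\mathcal A$;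
\item[(4)] $\ell p=(\ell\ell)p$.
\end{enumerate}
\end{theorem}

The conjecture is the implication $(1)\Rightarrow(2)$.

\subsection*{The algebraic statement}
At first sight nothing ties a solution $q\in\mathcal E_\lambda$ of $\ell q=p$ to $\mathcal A$, and without freeness the conjecture fails already for two generators (Example~\ref{ex:nonfree}). But $q$ leaves a trace inside $\mathcal A$: by left distributivity, $\ell p=\ell(\ell q)=(\ell\ell)(\ell q)=(\ell\ell)p$, an equation that no longer mentions $q$. In a free algebra an equation should hold only for a structural reason, and one may guess that the only reason for this one is that $\ell$ divides $p$ in $\mathcal A$. This guess is correct, and it has nothing to do with embeddings.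

\begin{theorem}\label{thm:B}
Let $F$ be a free LD algebra on a nonempty set $X$ and let $\ell,p\in F$. The following are equivalent:
\begin{enumerate}
\item[(i)] $p=\ell c$ for some $c\in F$;
\item[(ii)] there are an LD algebra $B\supseteq F$ and $q\in B$ with $\ell q=p$;
\item[(iii)] $\ell p=(\ell\ell)p$.
\end{enumerate}
\end{theorem}

Here $B\supseteq F$ means that $F$ is a subalgebra of $B$. In a general LD algebra (ii) and (iii) do not imply (i). On $\mathbb Z$ the operation $ab=b+1$ is left distributive, $\mathbb N$ is a subalgebra, (iii) holds for all $\ell$ and $p$, and $0=\ell\cdot(-1)$ is a multiple of $\ell$ in $\mathbb Z$ but not in $\mathbb N$.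

The content of Theorem~\ref{thm:B} is (iii)$\Rightarrow$(i). Divisibility cannot be read off a given term: $xx$ divides $x(xy)$, because $x(xy)=(xx)(xy)$, although the first term does not show it. We work instead with the order of iterated left divisibility, which is linear when there is one generator (Sections~\ref{sec:order} and~\ref{sec:comparison}). In this order the multiples of $\ell$ leave explicit \emph{gaps}. Section~\ref{sec:gaps} shows that the equation (iii) keeps $p$ out of all gaps. Sections~\ref{sec:tame} and~\ref{sec:division} show that an element lying in no gap is a multiple of $\ell$, by reading a well-chosen term for $p$ from left to right and building the quotient along the way; Example~\ref{ex:main} carries this out for $\ell=xx$ and $p=x(xy)$. Section~\ref{sec:proofs} collects the proofs of the two theorems and some consequences. Apart from one cited result, Theorem~\ref{thm:irr}, the argument is self-contained.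

\section{Terms, words and the divisibility order}\label{sec:order}

\subsection*{Terms}
Let $X$ be a nonempty set of \emph{letters}. A \emph{term} over $X$ is a finite binary tree whose leaves carry letters; $T_0T_1$ is the tree with left subtree $T_0$ and right subtree $T_1$. Nodes have \emph{addresses}, finite strings of $0$'s (left) and $1$'s (right), and $T_\beta$ is the subterm of $T$ at address $\beta$. An \emph{iterated left subterm} is a subterm at an address $0^j$, $j\ge0$. A \emph{basic expansion} replaces a subterm $S_0(S_1S_2)$ by $(S_0S_1)(S_0S_2)$. We write $T\Rightarrow T'$, and call $T'$ an \emph{expansion} of $T$, if $T'$ arises from $T$ by finitely many (possibly zero) basic expansions. \emph{LD-equivalence} is the equivalence relation generated by $\Rightarrow$, and the free LD algebra $F_X$ is the set of terms modulo LD-equivalence. The class of a term is its \emph{value}. Every map from $X$ to an LD algebra $B$ extends uniquely to a homomorphism $F_X\to B$. Capital letters denote terms and small letters denote elements. Products associate to the left: $abc=(ab)c$.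

Let $F_1=F_{\{x\}}$. The \emph{projection} $r\mapsto\bar r$ is the homomorphism $F_X\to F_1$ sending every letter to $x$. The \emph{shape} $\bar T$ of a term $T$ is obtained by replacing every letter by $x$; it is a \emph{one-variable term}, that is, a term over $\{x\}$. Whether a basic expansion can be performed at a given address depends only on the shape, so expansions \emph{lift}: if $\bar T\Rightarrow E$, then performing the same steps on $T$ gives an expansion of $T$ with shape $E$.

Call the label of the last (rightmost) leaf of a term its \emph{last letter}, and the labels of all other leaves its \emph{inner letters}. A basic expansion changes neither the last letter nor the set of inner letters: the leaves of $S_0$ and $S_1$ are not last in either term, and the other leaves keep their status. So both notions make sense for elements of $F_X$. A letter \emph{occurs} in $p$ if it is the last letter or an inner letter of $p$.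

If $y\notin X$, the natural map $F_X\to F_{X\cup\{y\}}$ is injective, since it has a left inverse (send $y$ to a letter of $X$). We identify $F_X$ with its image, which is the set of elements in which $y$ does not occur.

\subsection*{Words}
A \emph{word} over $F_X$ is a finite sequence $\mathbf u=\langle u_1,\dots,u_s\rangle$ of elements; $\varepsilon$ is the empty word and $\mathbf u^\frown\mathbf v$ is concatenation. A word acts as a composite of left translations,
\[
\mathbf u[r]=u_1(u_2(\cdots(u_sr))),\qquad \varepsilon[r]=r,\qquad(\mathbf u^\frown\mathbf v)[r]=\mathbf u[\mathbf v[r]].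
\]
For $\ell\in F_X$ put $\ell\mathbf u=\langle\ell u_1,\dots,\ell u_s\rangle$, and put $\bar{\mathbf u}=\langle\bar u_1,\dots,\bar u_s\rangle$. The LD law says that left translation by an element is an endomorphism. Hence
\begin{equation}\label{eq:words}
\mathbf u[rs]=\mathbf u[r]\cdot\mathbf u[s],\qquad \ell\cdot\mathbf u[r]=(\ell\mathbf u)[\ell r],
\end{equation}
where $\ell\cdot\mathbf u[r]$ means $\ell(\mathbf u[r])$. The two words $\ell\mathbf u$ and $\langle\ell\rangle^\frown\mathbf u$ must be kept apart: the second sends $r$ to $(\ell\mathbf u)[\ell r]$, the first only to $(\ell\mathbf u)[r]$. The whole proof takes place in the space between these two elements.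

\subsection*{The order}
Write $q\le p$ if $p=qs_1\cdots s_k$ for some $k\ge0$ and $s_1,\dots,s_k\in F_X$, and $q<p$ if this holds with $k\ge1$. Both relations are transitive and are preserved by homomorphisms, in particular by the projection, by $r\mapsto\ell r$, and by $r\mapsto\mathbf u[r]$. For $p,q\in F_X$ they mean the same in $F_X$ and in $F_{X\cup\{y\}}$, by the left inverse above. If $q<p$, every letter occurring in $q$ is an inner letter of $p$. Every $r$ satisfies $z\le r$ for some letter $z$, namely the first letter of any term for $r$; in $F_1$ this says that $x\le r$ for all $r$.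

The one deep fact that we quote is the following. It is proved in \cite{Laver} from the hypothesis $\mathcal E_\lambda\neq\emptyset$, and in \cite{Dehornoy} in ZFC.

\begin{theorem}[irreflexivity]\label{thm:irr}
There are no $a,b_1,\dots,b_k\in F_1$, $k\ge1$, with $a=ab_1\cdots b_k$.
\end{theorem}

If $p<p$ in $F_X$, then $\bar p<\bar p$ in $F_1$. So $<$ is irreflexive on every $F_X$, the relation $\le$ is a partial order, and $q<p$ means that $q\le p$ and $q\ne p$.

With several letters we often know that $\mathbf u[z]\le p$ for some letter $z$ without controlling which. We write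
\[
\mathbf u\lhd p\quad\text{if}\quad\mathbf u[z]\le p\ \text{ for some }z\in X.
\]
Three rules follow from the remarks above:
\begin{equation}\label{eq:lhd}
\mathbf u[r]\le p\ \Rightarrow\ \mathbf u\lhd p;\qquad \mathbf u\lhd p\le p'\ \Rightarrow\ \mathbf u\lhd p';\qquad \mathbf u\lhd p\ \Rightarrow\ \langle r\rangle^\frown\mathbf u\lhd rp .
\end{equation}
For the first, take a letter $z\le r$ and note $\mathbf u[z]\le\mathbf u[r]$. In particular $\varepsilon\lhd p$ always holds.

\section{Confluence, cuts and comparison}\label{sec:comparison}

An equality in $F_X$ is a zigzag of expansions and contractions, which is hard to follow. The first lemma, due to Dehornoy, replaces the zigzag by two expansions.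

\begin{lemma}[confluence]\label{lem:confluence}
LD-equivalent terms have a common expansion.
\end{lemma}

\begin{proof}
The idea is to define a term $\partial T$ in which everything has been distributed once, so that it lies beyond all basic expansions of $T$. For a term $C$ and terms $R_z$ ($z\in X$), let $C\{R_z\}$ be obtained from $C$ by replacing every leaf labeled $z$ by $R_z$. Put $T*U=U\{Tz\}$; thus $T*z=Tz$ and $T*(U_0U_1)=(T*U_0)(T*U_1)$. We use three facts.
\begin{enumerate}
\item[(S1)] $T\cdot C\{R_z\}\Rightarrow C\{TR_z\}$, by induction on $C$, distributing $T$ at the root first. In particular $TU\Rightarrow T*U$.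
\item[(S2)] $T*(C\{R_z\})=C\{T*R_z\}$, as both sides replace each leaf of each $R_z$.
\item[(S3)] If $C\Rightarrow C'$ and $R_z\Rightarrow R_z'$ for all $z$, then $C\{R_z\}\Rightarrow C'\{R'_z\}$: perform the steps of $C\Rightarrow C'$ at the same addresses, then expand the copies of the $R_z$. In particular $T\Rightarrow T'$ and $U\Rightarrow U'$ imply $T*U\Rightarrow T'*U'$.
\end{enumerate}
Define $\partial z=z$ and $\partial(T_0T_1)=\partial T_0*\partial T_1$.

(a) $T\Rightarrow\partial T$. By induction, $T_0T_1\Rightarrow\partial T_0\cdot\partial T_1\Rightarrow\partial T_0*\partial T_1$.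

(b) If $T'$ is a basic expansion of $T$, then $T'\Rightarrow\partial T\Rightarrow\partial T'$. We use induction on $T=T_0T_1$. If the step takes place inside $T_0$, giving $T'=T_0'T_1$, then $T_0'\Rightarrow\partial T_0\Rightarrow\partial T_0'$, so $T'\Rightarrow\partial T_0\cdot\partial T_1\Rightarrow\partial T$ by (a) and (S1), and $\partial T\Rightarrow\partial T'$ by (S3). The case of $T_1$ is the same with the factors exchanged. Now let $T=S_0(S_1S_2)$ and $T'=(S_0S_1)(S_0S_2)$, and put $A=\partial S_0$, $B=\partial S_1$, $C=\partial S_2$. By (S2),
\begin{align*}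
\partial T&=A*(C\{Bz\})=C\{(A*B)(Az)\},\\
\partial T'&=(A*B)*(C\{Az\})=C\{(A*B)*(Az)\}.
\end{align*}
By (a) and (S1), $T'\Rightarrow(A*B)\cdot C\{Az\}\Rightarrow\partial T$, and by (S1) and (S3), $\partial T\Rightarrow\partial T'$.

(c) If $T\Rightarrow T'$ in $k$ steps, then $T'\Rightarrow\partial^kT$. This is trivial for $k=0$. Otherwise let $T_*$ be the result of the first step. By induction $T'\Rightarrow\partial^{k-1}T_*$. By (b), $T_*\Rightarrow\partial T$ and $\partial$ preserves $\Rightarrow$, so $\partial^{k-1}T_*\Rightarrow\partial^kT$.

By (c) and (a), any two expansions of $T$ expand to $\partial^lT$ for large $l$. Therefore ``having a common expansion'' is transitive: if $D$ expands $T$ and $U$, and $D'$ expands $U$ and $W$, a common expansion of $D$ and $D'$ expands $T$ and $W$. It is thus an equivalence relation containing $\Rightarrow$, so it contains LD-equivalence.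
\end{proof}

To use confluence for the order we need to know that a left factor survives expansion.

\begin{lemma}\label{lem:left}
If $U$ is an iterated left subterm of $T$ and $T\Rightarrow T'$, then some iterated left subterm of $T'$ is an expansion of $U$.
\end{lemma}

\begin{proof}
It suffices to treat one step, at an address $\beta$. Let $U=T_{0^j}$. If $\beta$ extends $0^j$, the step expands $U$ in place. If $\beta$ and $0^j$ are incomparable, $U$ is untouched. Otherwise $\beta=0^i$ with $i<j$; then $U$ lies in the factor $S_0$, which moves from $\beta0$ to $\beta00$, so $U$ reappears at $0^{j+1}$.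
\end{proof}

\begin{lemma}\label{lem:below}
Let $q,q'\le p$ in $F_X$. Then $q\le q'$ or $q'\le q$. If moreover $\bar q=\bar q'$, then $q=q'$.
\end{lemma}

\begin{proof}
There are terms $QS_1\cdots S_j$ and $Q'S'_1\cdots S'_k$ for $p$, with $Q,Q'$ terms for $q,q'$. By Lemmas~\ref{lem:confluence} and~\ref{lem:left}, a common expansion has iterated left subterms with values $q$ and $q'$. One of these is an iterated left subterm of the other, so $q$ and $q'$ are comparable. If $q<q'$ or $q'<q$, then $\bar q=\bar q'$ gives $\bar q<\bar q$, contrary to Theorem~\ref{thm:irr}.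
\end{proof}

The second assertion is our bridge from one letter to many: below a fixed $p$, an element is determined by its projection. Two arbitrary elements of $F_X$ need not lie below a common element (two distinct letters do not, by the lemma), but two elements of $F_1$ always do.

\begin{lemma}[absorption]\label{lem:absorb}
Put $x^{[1]}=x$ and $x^{[m+1]}=xx^{[m]}$. For each $t\in F_1$ we have $tx^{[m]}=x^{[m+1]}$ for all large $m$.
\end{lemma}

\begin{proof}
For $t=x$ this is the definition. If it holds for $t_0$ and $t_1$, then for large $m$
\[
x^{[m+1]}=t_0x^{[m]}=t_0(t_1x^{[m-1]})=(t_0t_1)(t_0x^{[m-1]})=(t_0t_1)x^{[m]}.\qedhere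
\]
\end{proof}

This lets us place the shapes of any two terms inside one tree.

\begin{lemma}[common frame]\label{lem:frame}
Let $P,Q$ be terms over $X$. There are a one-variable term $C$, a common expansion $E$ of $\bar PC$ and $\bar QC$, and expansions $P'$ of $P$ and $Q'$ of $Q$ whose shapes are iterated left subterms of $E$.
\end{lemma}

\begin{proof}
Let $C$ be a term for $x^{[m]}$ with $m$ large. By Lemma~\ref{lem:absorb}, $\bar PC$ and $\bar QC$ have the same value, so they have a common expansion $E$. By Lemma~\ref{lem:left}, $E$ has iterated left subterms expanding $\bar P$ and $\bar Q$. Lift these expansions to $P$ and $Q$.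
\end{proof}

\subsection*{Cuts}
We want to read a term from left to right and to record, at each leaf, the element spelled so far. Let $T$ be a term with leaves $1,\dots,m$ from left to right, leaf $i$ carrying the letter $z_i$. For an address $\beta$ of $T$ let $\mathbf c_\beta$ be the word of values of the left siblings met on the path from the root to $\beta$, that is, of the subterms $T_{\gamma0}$ with $\gamma1$ an initial segment of $\beta$, listed by increasing length of $\gamma$. For a leaf $i$ write $\mathbf c_i$ for the word of its address. The $i$th \emph{cut} of $T$ is $v_i=\mathbf c_i[z_i]$; it is the value of what remains of $T$ when everything to the right of leaf $i$ is deleted. For $T=(z_1z_2)(z_3z_4)$ the words are $\varepsilon$, $\langle z_1\rangle$, $\langle z_1z_2\rangle$, $\langle z_1z_2,z_3\rangle$, and the cuts are $z_1$, $z_1z_2$, $(z_1z_2)z_3$, $(z_1z_2)(z_3z_4)$. The following facts are immediate from the definition.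
\begin{enumerate}
\item[(C1)] $\mathbf c_1=\varepsilon$, and $v_m$ is the value of $T$.
\item[(C2)] The word $\mathbf c_i$ depends only on the shape of $T$ and on $z_1,\dots,z_{i-1}$. The cuts of $\bar T$ are the $\bar v_i$.
\item[(C3)] If leaf $i$ lies below $\beta$, then $\mathbf c_i$ is $\mathbf c_\beta$ followed by the word of that leaf in $T_\beta$; so $v_i=\mathbf c_\beta[v]$, where $v$ is the corresponding cut of $T_\beta$. In particular the words and cuts of an iterated left subterm of $T$ are the first words and cuts of $T$, and the cuts of $T_0T_1$ are those of $T_0$ followed by the products $t_0v$, where $t_0$ is the value of $T_0$ and $v$ runs through the cuts of $T_1$.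
\end{enumerate}

\begin{lemma}\label{lem:cuts}
For each $i<m$ there is $i'\le i$ such that
\begin{equation}\label{eq:cut}
\mathbf c_{i+1}[r]=v_i\cdot\mathbf c_{i'}[r]\qquad\text{for all } r\in F_X .
\end{equation}
Consequently $v_1<v_2<\dots<v_m$, and $\bar v_{i+1}=\bar v_i\bar v_{i'}$.
\end{lemma}

\begin{proof}
Let $\beta$ be the longest common initial segment of the addresses of leaves $i$ and $i+1$. Then $i$ is the last leaf of $T_{\beta0}$ and $i+1$ is the first leaf of $T_{\beta1}$. Let $i'$ be the first leaf of $T_{\beta0}$ and $s$ the value of $T_{\beta0}$. By (C1) and (C3), $\mathbf c_{i'}=\mathbf c_\beta$, $v_i=\mathbf c_\beta[s]$, and $\mathbf c_{i+1}=\mathbf c_\beta{}^\frown\langle s\rangle$. By \eqref{eq:words}, $\mathbf c_{i+1}[r]=\mathbf c_\beta[sr]=\mathbf c_\beta[s]\cdot\mathbf c_\beta[r]$, which is \eqref{eq:cut}. Taking $r=z_{i+1}$ gives $v_{i+1}>v_i$, and projecting gives $\bar v_{i+1}=\bar v_i\cdot\bar{\mathbf c}_{i'}[x]=\bar v_i\bar v_{i'}$.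
\end{proof}

\begin{lemma}[comparison]\label{lem:compare}
For $p,p'\in F_X$, either $p\le p'$, or $p'\le p$, or there are a word $\mathbf e$ and letters $t\ne t'$ with $\mathbf e[t]\le p$ and $\mathbf e[t']\le p'$. In particular $\le$ is a linear order on $F_1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:frame} there are terms $P,P'$ for $p,p'$ whose shapes are iterated left subterms of one term. By symmetry let $\bar P'$ be an iterated left subterm of $\bar P$, and let $U$ be the corresponding iterated left subterm of $P$. If $U=P'$, then $p'\le p$. Otherwise let $i$ be the first leaf at which the labels $t$ of $U$ and $t'$ of $P'$ differ. By (C2) the two terms have the same word $\mathbf e$ at leaf $i$. Then $\mathbf e[t]$ is a cut of $P$ by (C3), and $\mathbf e[t']$ is a cut of $P'$, so $\mathbf e[t]\le p$ and $\mathbf e[t']\le p'$ by Lemma~\ref{lem:cuts}.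
\end{proof}

\section{Reflection and gaps}\label{sec:gaps}

If $\mathbf w[z]\le p$, then $(\ell\mathbf w)[\ell z]\le\ell p$ by \eqref{eq:words}, so $\mathbf w\lhd p$ implies $\ell\mathbf w\lhd\ell p$. The key lemma is the converse. The difficulty is that the hypothesis $(\ell\mathbf w)[z]\le\ell p$ is not the $\ell$-translate of an inequality, because the last letter $z$ has not been translated. We therefore put a new letter $y$ in the last position and use a homomorphism that translates every letter except $y$.

\begin{lemma}[reflection]\label{lem:reflect}
Let $\ell,p\in F_X$ and let $\mathbf w$ be a word over $F_X$. If $\ell\mathbf w\lhd\ell p$, then $\mathbf w\lhd p$.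
\end{lemma}

\begin{proof}
Let $(\ell\mathbf w)[z]\le\ell p$ with $z\in X$, and let $y\notin X$. Let $\theta\colon F_{X\cup\{y\}}\to F_X$ be the homomorphism with $\theta(t)=\ell t$ for $t\in X$ and $\theta(y)=z$. On $F_X$ it agrees with the endomorphism $r\mapsto\ell r$, since they agree on $X$; hence $\theta(\mathbf w[y])=(\ell\mathbf w)[z]$. Compare $p$ and $\mathbf w[y]$ in $F_{X\cup\{y\}}$ by Lemma~\ref{lem:compare}.

The case $\mathbf w[y]\le p$ is impossible, because $y$ does not occur in $p$. If $p<\mathbf w[y]$, then applying $\theta$ gives $\ell p<(\ell\mathbf w)[z]\le\ell p$, contrary to irreflexivity. So there are a word $\mathbf e$ and letters $t\ne t'$ with $\mathbf e[t]\le p$ and $\mathbf e[t']\le\mathbf w[y]$. As $y$ does not occur in $p$, it does not occur in $\mathbf e[t]$; so $\mathbf e$ is a word over $F_X$ and $t\in X$.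

Suppose $t'\in X$. Applying $\theta$ gives $\ell\cdot\mathbf e[t']\le(\ell\mathbf w)[z]\le\ell p$, and also $\ell\cdot\mathbf e[t]\le\ell p$. These two elements below $\ell p$ have the same projection, so they are equal by Lemma~\ref{lem:below}; but their last letters are $t'\ne t$. Hence $t'=y$ and $\mathbf e[y]\le\mathbf w[y]$. The inequality is not strict, since $y$ occurs in $\mathbf e[y]$ and is not an inner letter of $\mathbf w[y]$. So $\mathbf e[y]=\mathbf w[y]$. The homomorphism that fixes $X$ and sends $y$ to $t$ gives $\mathbf w[t]=\mathbf e[t]\le p$.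
\end{proof}

Reflection shows that a multiple of $\ell$ which has passed $(\ell\mathbf a)[z]$ must go on to reach an element $\ell\cdot\mathbf a[z']=(\ell\mathbf a)[\ell z']$. This suggests the following obstruction to divisibility.

\begin{definition}\label{def:gap}
Let $\ell\in F_X$ and let $\mathbf a$ be a word over $F_X$, possibly empty. The \emph{$\ell$-gap} of $\mathbf a$ is the set $\Gamma_\ell(\mathbf a)$ of all $p\in F_X$ such that $\ell\mathbf a\lhd p$ holds and $\langle\ell\rangle^\frown\mathbf a\lhd p$ fails.
\end{definition}

Thus $p$ lies in no $\ell$-gap if and only if, for every word $\mathbf a$, the existence of a letter $z$ with $(\ell\mathbf a)[z]\le p$ implies the existence of a letter $z'$ with $\ell\cdot\mathbf a[z']\le p$. In the linear order $F_1$ a gap is a half-open interval,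
\[
\Gamma_\ell(\mathbf a)=\{p:(\ell\mathbf a)[x]\le p<\ell\cdot\mathbf a[x]\},
\]
which is nonempty because $x\le\ell<\ell x$ and $\ell\cdot\mathbf a[x]=(\ell\mathbf a)[\ell x]$. Adding the right endpoint, which is a multiple of $\ell$, gives the \emph{closed gap} of $\mathbf a$.

\begin{proposition}\label{prop:gaps}
Let $\ell,p\in F_X$.
\begin{enumerate}
\item[(a)] If $p=\ell c$ for some $c\in F_X$, then $p$ lies in no $\ell$-gap.
\item[(b)] If $\ell p=(\ell\ell)p$, then $p$ lies in no $\ell$-gap.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $\ell\mathbf a\lhd\ell c$, then $\mathbf a\lhd c$ by Lemma~\ref{lem:reflect}, so $\langle\ell\rangle^\frown\mathbf a\lhd\ell c$ by \eqref{eq:lhd}.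

(b) The empty word shows the mechanism: from $z\le p$ we get $(\ell\ell)z\le(\ell\ell)p=\ell p$, that is, $\ell\langle\ell\rangle\lhd\ell p$, and reflection removes one $\ell$ to give $\langle\ell\rangle\lhd p$. In general let $(\ell\mathbf a)[z]\le p$. Each entry $a$ of $\mathbf a$ satisfies $(\ell\ell)(\ell a)=\ell(\ell a)$, so the words $(\ell\ell)(\ell\mathbf a)$ and $\ell(\ell\mathbf a)$ are equal. With $\mathbf w=(\ell\mathbf a)^\frown\langle\ell\rangle$, equation \eqref{eq:words} gives
\[
\ell p=(\ell\ell)p\ \ge\ (\ell\ell)\cdot(\ell\mathbf a)[z]=\bigl(\ell(\ell\mathbf a)\bigr)[(\ell\ell)z]=(\ell\mathbf w)[z].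
\]
By Lemma~\ref{lem:reflect} there is a letter $z'$ with $p\ge\mathbf w[z']=(\ell\mathbf a)[\ell z']=\ell\cdot\mathbf a[z']$.
\end{proof}

In $F_1$, part (a) reads
\begin{equation}\label{eq:gap}
(\ell\mathbf a)[x]\le\ell b\quad\Longrightarrow\quad\ell\cdot\mathbf a[x]\le\ell b .
\end{equation}

\begin{example}\label{ex:gaps}
The gap $\Gamma_\ell(\varepsilon)$ consists of the $p$ with $\ell z\le p$ for no letter $z$. It contains every letter $t$, since $\ell z\le t$ would project to $x\le\bar\ell<\bar\ell x\le x$.

Now let $X=\{x,y\}$, $\ell=x$, and $p=(xy)(yx)$. The projection $(xx)(xx)=x(xx)$ is a multiple of $\bar\ell$, but $p\in\Gamma_x(\langle y\rangle)$. Indeed $p=((xy)y)((xy)x)\ge(xy)y$, so $\langle xy\rangle\lhd p$. If $x(yz)\le p$, then $(xy)x\le(xy)(xz)=x(yz)\le p$, and Lemma~\ref{lem:below} would give $(xy)x=(xy)y$, although the last letters differ. So $x$ does not divide $p$, and divisibility in $F_X$ cannot be decided in $F_1$ alone.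
\end{example}

\section{Tame terms}\label{sec:tame}

It remains to show that an element $p$ lying in no $\ell$-gap is a multiple of $\ell$. One can try to climb up to $p$ through multiples. The empty word gives $\ell z_1\le p$. If $\ell b<p$, then $(\ell b)s\le p$ for some $s$, so $\ell\langle b\rangle\lhd p$, and therefore $\ell(bz)\le p$ for some letter $z$. This yields $\ell z_1<\ell(z_1z_2)<\ell(z_1z_2z_3)<\cdots$ below $p$, but the climb need not end. In $F_1$ put $x_1=x$ and $x_{k+1}=x_kx$. Then $x_k(xx)=x_{k+1}x_{k+1}\ge x_{k+1}(xx)$, so $x(xx)\ge x_k(xx)>x_k$ for all $k$, and for $p=\ell(x(xx))$ the climb produces $\ell x_k<p$ forever.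

The cuts of a term for $p$ form a \emph{finite} ladder $v_1<\dots<v_m=p$. The plan is to attach to each rung a word $\mathbf a_i$ such that $\bar v_i$ lies in the closed $\bar\ell$-gap of $\bar{\mathbf a}_i$. At the top, $\bar p$ is at most the right endpoint, while the gap hypothesis says that $p$ is at least $\ell\cdot\mathbf a_m[z]$; so $p=\ell\cdot\mathbf a_m[z]$. The next example shows the procedure, and also that it requires a suitable term.

\begin{example}\label{ex:main}
Let $X=\{x,y\}$, $\ell=xx$, and $p=x(xy)$. In $F_1$ the first two gaps are $\Gamma_\ell(\varepsilon)=[x,\ell x)$ and $\Gamma_\ell(\langle x\rangle)=[(\ell x)x,\ell(xx))$; see Figure~\ref{fig:gaps}.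

The term $x(xy)$ has cuts $x$, $xx$, $p$, with projections $x$, $xx$ and $x(xx)=\ell(xx)$. The second step starts inside $[x,\ell x)$ and jumps over the endpoint $\ell x$. The ladder misses the multiple $\ell x$, and nothing tells us which word to attach to the last cut.

The expansion $(xx)(xy)$ has cuts $v_1=x$, $v_2=xx$, $v_3=\ell x$, $v_4=p$. The first three lie in the closed gap of $\varepsilon$, so we take $\mathbf a_1=\mathbf a_2=\mathbf a_3=\varepsilon$. The cut $v_3$ is the right endpoint, a multiple $\ell b$ with $b=x$. Here $i'=3$ in \eqref{eq:cut}, so $\bar v_4=(\ell b)\bar v_3$. Multiplying the closed gap $[x,\ell x]$ that contains $\bar v_3$ by $\ell b$ carries its endpoints to $(\ell b)x$ and $(\ell b)(\ell x)=\ell(bx)$, the endpoints of the gap of $\mathbf a_4=\langle b\rangle^\frown\mathbf a_3=\langle x\rangle$. The projection $\bar p$ is the right endpoint, and indeed $p=\ell\cdot\mathbf a_4[y]=\ell(xy)$.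

The term $(xy)(xy)$ has the same shape, and its third cut $(xy)x$ also projects to $\ell x$, but its value $p'$ lies in $\Gamma_\ell(\varepsilon)$: if $\ell z\le p'$, then $xx\le p'$ and $xy\le p'$, against Lemma~\ref{lem:below}. So the shape decides \emph{when} the ladder reaches an endpoint, and the gap hypothesis is what makes the labeled cut there a multiple of $\ell$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (0,0) -- (11,0);
\draw[line width=3pt,gray!60] (0.5,0) -- (4.3,0);
\draw[line width=3pt,gray!60] (6,0) -- (9.8,0);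
\fill (0.5,0) circle (1.6pt) node[below=3pt] {$x$};
\fill (2.5,0) circle (1.6pt) node[below=3pt] {$xx$};
\fill (6,0) circle (1.6pt) node[below=3pt] {$(\ell x)x$};
\draw[fill=white] (4.5,0) circle (2.6pt) node[below=3pt] {$\ell x$};
\draw[fill=white] (10,0) circle (2.6pt) node[below=3pt] {$\ell(xx)$};
\draw[->] (0.55,0.12) to[bend left=35] (2.42,0.12);
\draw[->] (2.58,0.12) to[bend left=35] (4.42,0.14);
\draw[->] (4.6,0.14) to[bend left=18] (9.85,0.12);
\draw[->,dashed] (2.5,0.15) to[bend left=38] (10,0.16);
\end{tikzpicture}
\caption{The beginning of the linear order $F_1$ for $\ell=xx$. Open circles are multiples of $\ell$, and gray segments are $\ell$-gaps. Solid arrows join consecutive cuts of $(xx)(xx)$: each starts at a multiple of $\ell$ or stays in a closed gap. The dashed arrow is the last step of the cuts of $x(xx)$, a term with the same value; it leaves a gap past its right endpoint.}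
\label{fig:gaps}
\end{figure}

We isolate the property of the shape that excludes the bad jump.

\begin{definition}\label{def:tame}
Let $\ell\in F_1$. A one-variable term with cuts $v_1<\dots<v_m$ is \emph{$\ell$-tame} if for each $i<m$ the pair $(v_i,v_{i+1})$ satisfies
\begin{enumerate}
\item[(I)] $v_i=\ell b$ for some $b\in F_1$, or
\item[(II)] $(\ell\mathbf a)[x]\le v_i$ and $v_{i+1}\le\ell\cdot\mathbf a[x]$ for some word $\mathbf a$ over $F_1$, possibly empty.
\end{enumerate}
\end{definition}

By (C3), iterated left subterms of $\ell$-tame terms are $\ell$-tame. A term that displays $\ell$ as its left factor is tame, and tameness survives expansion. Together with the common frame, this will provide every element, divisible or not, with a term of tame shape.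

\begin{lemma}\label{lem:tame}
Let $L,C$ be one-variable terms and let $\ell$ be the value of $L$. Every expansion of $LC$ is $\ell$-tame.
\end{lemma}

\begin{proof}
\emph{The term $LC$ is tame.} Let $L$ have $r$ leaves. By (C3), $v_r=\ell$, $v_{r+1}=\ell x$, and $v_i$ is a multiple of $\ell$ for $i>r$. So (I) holds for $i>r$. For $i\le r$ we have $x\le v_i$ and $v_{i+1}\le v_{r+1}=\ell x$, which is (II) with $\mathbf a=\varepsilon$.

\emph{A basic expansion preserves tameness.} Let $E$ be tame, and let $E'$ arise from $E$ by replacing $S_0(S_1S_2)$ at address $\beta$ by $(S_0S_1)(S_0S_2)$. Let $s_0,s_1$ be the values of $S_0,S_1$, and let $\mathbf u=\mathbf c_\beta$, which is the same in $E$ and $E'$. Cuts at leaves not below $\beta$ are unchanged, since all left siblings on their paths keep their values. Let $f$, $g$, $h$ run through the cuts of $S_0$, $S_1$, $S_2$ in increasing order. By (C3) the cuts at the leaves below $\beta$ are, in order,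
\[
\begin{array}{lllll}
\text{in }E: & \mathbf u[f], & \mathbf u[s_0g], & & \mathbf u[s_0(s_1h)];\\[2pt]
\text{in }E': & \mathbf u[f], & \mathbf u[s_0g], & \mathbf u[(s_0s_1)f], & \mathbf u[(s_0s_1)(s_0h)].
\end{array}
\]
The last blocks coincide by the LD law. Let $w_1<\dots<w_k$ be the cuts $\mathbf u[f]$, and let $w_{k+1}=\mathbf u[s_0x]$ be the next cut of $E$. Let $v^*=\mathbf u[s_0s_1]$ be the last cut of the second block and $v^{**}=\mathbf u[s_0(s_1x)]$ the next cut of $E$. By \eqref{eq:words} the new block of $E'$ is $v^*w_1,\dots,v^*w_k$, and
\[
v^*w_{k+1}=\mathbf u[(s_0s_1)(s_0x)]=v^{**}.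
\]
So the consecutive pairs of $E'$ are those of $E$, except that $(v^*,v^{**})$ is replaced by $(v^*,v^*w_1)$ and the pairs $(v^*w_\alpha,v^*w_{\alpha+1})$ for $1\le\alpha\le k$. Each $(w_\alpha,w_{\alpha+1})$ is a consecutive pair of $E$.

If $(v^*,v^{**})$ satisfies (II) with a word $\mathbf a$, then so does each new pair, because its members lie between $v^*$ and $v^{**}$. Otherwise $v^*=\ell b$, and $(v^*,v^*w_1)$ satisfies (I). Fix $\alpha\le k$. If $w_\alpha=\ell b'$, then $v^*w_\alpha=\ell(bb')$, which is (I). If $(w_\alpha,w_{\alpha+1})$ satisfies (II) with $\mathbf a$, put $\mathbf a'=\langle b\rangle^\frown\mathbf a$. Translating both inequalities by $v^*=\ell b$ gives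
\[
(\ell\mathbf a')[x]=(\ell b)\cdot(\ell\mathbf a)[x]\le v^*w_\alpha,\qquad v^*w_{\alpha+1}\le(\ell b)(\ell\cdot\mathbf a[x])=\ell\cdot\mathbf a'[x],
\]
which is (II) with $\mathbf a'$.
\end{proof}

\section{The division theorem}\label{sec:division}

\begin{proposition}\label{prop:division}
Let $\ell,p\in F_X$. If $p$ lies in no $\ell$-gap, then $p=\ell c$ for some $c\in F_X$.
\end{proposition}

\begin{proof}
Let $L$ and $P_0$ be terms for $\ell$ and $p$. Lemma~\ref{lem:frame} gives an expansion $E$ of a term $\bar LC$ and an expansion $P$ of $P_0$ whose shape is an iterated left subterm of $E$. By Lemma~\ref{lem:tame}, $E$ is $\bar\ell$-tame, hence so is $\bar P$. Let $P$ have leaves $1,\dots,m$, labels $z_i$, words $\mathbf c_i$ and cuts $v_1<\dots<v_m=p$; the cuts of $\bar P$ are the $\bar v_i$.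

We construct words $\mathbf a_1,\dots,\mathbf a_m$ over $F_X$ such that
\begin{enumerate}
\item[(i)] $\ell\mathbf a_i\lhd\mathbf c_i[z]$ for every letter $z$;
\item[(ii)] $\bar v_i\le\bar\ell\cdot\bar{\mathbf a}_i[x]$.
\end{enumerate}
The lower bound (i) is kept in $F_X$, so that the hypothesis on $p$ can be applied to it. It is required for every letter, not only for $z_i$, because \eqref{eq:cut} reuses a word $\mathbf c_{i'}$ at a later leaf whose label may differ from $z_{i'}$. The upper bound (ii) is needed only in $F_1$, where the order is linear and tameness is available.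

Suppose $\mathbf a_i$ satisfies (i). Taking $z=z_i$ gives $\ell\mathbf a_i\lhd v_i\le p$. Projecting, and using that $p\notin\Gamma_\ell(\mathbf a_i)$, we obtain
\begin{equation}\label{eq:two}
(\bar\ell\,\bar{\mathbf a}_i)[x]\le\bar v_i,\qquad\text{and}\qquad\ell\cdot\mathbf a_i[z]\le p\ \text{ for some letter }z .
\end{equation}

For $i=1$ take $\mathbf a_1=\varepsilon$: the empty word satisfies $\varepsilon\lhd r$ for all $r$, and $\bar v_1=x\le\bar\ell x$. Let $i<m$, suppose $\mathbf a_1,\dots,\mathbf a_i$ have been constructed, and let $i'\le i$ be as in Lemma~\ref{lem:cuts}. By (ii) there are two cases.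

\emph{Case 1: $\bar v_i=\bar\ell\cdot\bar{\mathbf a}_i[x]$.} Let $z$ be as in \eqref{eq:two} and put $b=\mathbf a_i[z]$. The elements $v_i$ and $\ell b$ lie below $p$ and have the same projection, so $v_i=\ell b$ by Lemma~\ref{lem:below}. Put $\mathbf a_{i+1}=\langle b\rangle^\frown\mathbf a_{i'}$, so that $\ell\mathbf a_{i+1}=\langle v_i\rangle^\frown(\ell\mathbf a_{i'})$. For every letter $t$, condition (i) at $i'$ gives $\ell\mathbf a_{i'}\lhd\mathbf c_{i'}[t]$, so by \eqref{eq:lhd} and \eqref{eq:cut}
\[
\ell\mathbf a_{i+1}\lhd v_i\cdot\mathbf c_{i'}[t]=\mathbf c_{i+1}[t].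
\]
Condition (ii) at $i'$ gives
\[
\bar v_{i+1}=\bar v_i\bar v_{i'}\le(\bar\ell\,\bar b)(\bar\ell\cdot\bar{\mathbf a}_{i'}[x])=\bar\ell\,(\bar b\cdot\bar{\mathbf a}_{i'}[x])=\bar\ell\cdot\bar{\mathbf a}_{i+1}[x].
\]

\emph{Case 2: $\bar v_i<\bar\ell\cdot\bar{\mathbf a}_i[x]$.} Put $\mathbf a_{i+1}=\mathbf a_i$. For every letter $t$ we have $\ell\mathbf a_i\lhd v_i<v_i\cdot\mathbf c_{i'}[t]=\mathbf c_{i+1}[t]$, which gives (i). For (ii) we must show that the next cut does not jump past the right endpoint, and this is where tameness is used. By \eqref{eq:two} and the case assumption, $\bar v_i\in\Gamma_{\bar\ell}(\bar{\mathbf a}_i)$, so $\bar v_i$ is not a multiple of $\bar\ell$ by Proposition~\ref{prop:gaps}(a). Hence the pair $(\bar v_i,\bar v_{i+1})$ satisfies (II) with some word $\mathbf a$ over $F_1$. The element $\bar\ell\cdot\bar{\mathbf a}_i[x]$ is a multiple of $\bar\ell$ lying above $\bar v_i\ge(\bar\ell\mathbf a)[x]$, so \eqref{eq:gap} gives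
\[
\bar v_{i+1}\le\bar\ell\cdot\mathbf a[x]\le\bar\ell\cdot\bar{\mathbf a}_i[x].
\]

This completes the construction. By \eqref{eq:two} for $i=m$ there is a letter $z$ with $\ell\cdot\mathbf a_m[z]\le p$. If the inequality were strict, projection and (ii) would give $\bar\ell\cdot\bar{\mathbf a}_m[x]<\bar p=\bar v_m\le\bar\ell\cdot\bar{\mathbf a}_m[x]$, contrary to Theorem~\ref{thm:irr}. So $p=\ell c$ with $c=\mathbf a_m[z]$.
\end{proof}

Propositions~\ref{prop:gaps}(a) and~\ref{prop:division} together say that gaps are the only obstruction to division.

\begin{corollary}[division dichotomy]\label{cor:dichotomy}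
For $\ell,p$ in a free LD algebra $F_X$, exactly one of the following holds: $p=\ell c$ for some $c\in F_X$; or there is a word $\mathbf a$ such that $\ell\mathbf a\lhd p$ holds and $\langle\ell\rangle^\frown\mathbf a\lhd p$ fails.
\end{corollary}

\section{Pullbacks}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We may take $F=F_X$. For (i)$\Rightarrow$(ii) let $B=F$. For (ii)$\Rightarrow$(iii) compute in $B$: $\ell p=\ell(\ell q)=(\ell\ell)(\ell q)=(\ell\ell)p$; both sides lie in the subalgebra $F$. If (iii) holds, then $p$ lies in no $\ell$-gap by Proposition~\ref{prop:gaps}(b), and Proposition~\ref{prop:division} gives (i).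
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By hypothesis $\mathcal A$ is a free LD algebra on $n$ letters, and it is a subalgebra of the LD algebra $\mathcal E_\lambda$. If (1) holds, then condition (ii) of Theorem~\ref{thm:B} holds with $B=\mathcal E_\lambda$, and the theorem gives (4). The implication $(4)\Rightarrow(3)$ is (iii)$\Rightarrow$(i). If $p=\ell c$ with $c\in\mathcal A$, then $\ell^{-1}p$ exists and equals $c$ because $\ell^+$ is injective; so $(3)\Rightarrow(2)$. Finally $(2)\Rightarrow(1)$ is trivial.
\end{proof}

Of the set theory, the proof uses only that $\mathcal E_\lambda$ is an LD algebra under application and that $\ell^+$ is injective. The number of generators plays no role, since Theorem~\ref{thm:B} holds for every nonempty $X$.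

\begin{corollary}\label{cor:general}
Let $\mathcal A\subseteq\mathcal E_\lambda$ be closed under application and free, as an LD algebra, on a nonempty generating set of any size.
\begin{enumerate}
\item[(a)] For every $\ell\in\mathcal A$ we have $\{\ell q:q\in\mathcal E_\lambda\}\cap\mathcal A=\ell\mathcal A$. Equivalently, if $q\in\mathcal E_\lambda\setminus\mathcal A$, then $\ell q\notin\mathcal A$ for all $\ell\in\mathcal A$.
\item[(b)] If $\ell_1,\dots,\ell_s,p\in\mathcal A$, $q\in\mathcal E_\lambda$ and $\ell_1(\ell_2(\cdots(\ell_sq)))=p$, then $q\in\mathcal A$.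
\end{enumerate}
\end{corollary}

\begin{proof}
(a) If $\ell q\in\mathcal A$, Theorem~\ref{thm:B} with $B=\mathcal E_\lambda$ gives $c\in\mathcal A$ with $\ell q=\ell c$, and $q=c$ by injectivity of $\ell^+$. This proves both forms, the inclusion of $\ell\mathcal A$ in the left side being trivial.
(b) For $s\ge1$ put $q_1=\ell_2(\cdots(\ell_sq))\in\mathcal E_\lambda$. Then $\ell_1q_1=p\in\mathcal A$, so $q_1\in\mathcal A$ by (a). Repeat with $q_1$ in place of $p$; after $s$ steps we reach $q$.
\end{proof}

Freeness entered at every stage: through irreflexivity, through confluence, and through the letter invariants and the homomorphism $\theta$ in the reflection lemma. It cannot be dropped from Theorem~\ref{thm:A}.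

\begin{example}\label{ex:nonfree}
Let $j\in\mathcal E_\lambda$, $k_1=jj$ and $k_2=(jj)j$. For $\ell=k_1$ and $p=k_2$ the pullback exists and is $\ell^{-1}p=j$. Every element of $\mathcal A_{k_1,k_2}$ has the form $k_is_1\cdots s_r$ with $r\ge0$ and $s_1,\dots,s_r\in\mathcal A_j$, so it is $\ge jj>j$ in $\mathcal A_j$. By Laver's theorem $\mathcal A_j\cong F_1$, so by Theorem~\ref{thm:irr} such an element differs from $j$. Thus $\ell^{-1}p$ exists but is not in $\mathcal A_{k_1,k_2}$. By Theorem~\ref{thm:A} this algebra is not free on $k_1,k_2$. The relation responsible is exactly condition (4): $k_1k_2=k_1(k_1j)=(k_1k_1)k_2$, whereas $x_1x_2\ne(x_1x_1)x_2$ in the free LD algebra on $x_1,x_2$, since equality would project to $xx=(xx)x$ in $F_1$.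
\end{example}

\begin{thebibliography}{9}

\bibitem{CHMT}
Scott Cramer, Meng-Che ``Turbo'' Ho, Sheila K. Miller Edwards, and Nam Trang,
\emph{Free Left Distributive Algebras and a Canonical Extension},
arXiv:2604.08768 (2026).

\bibitem{Dehornoy}
P. Dehornoy,
\emph{Braid groups and left distributive operations},
Trans. AMS 345 (1994).

\bibitem{Laver}
R. Laver,
\emph{The left distributive law and the freeness of an algebra of elementary embeddings},
Adv. Math. 91 (1992).

\end{thebibliography}
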